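\title{The Hamming graphs equi-coarsely embed into $T^*(T^*)$}

\begin{abstract}
We show that the Hamming graphs on the finite subsets of $\mathbb N$ equi-coarsely embed into $T^*(T^*)$, the $T^*$-sum of countably many copies of Tsirelson's space $T^*$. This space is reflexive and asymptotic-subsequential-$c_0$, so two questions posed by Baudier, Lancien, Motakis and Schlumprecht have a negative answer. The same construction embeds the Hamming graphs into every unconditional sum of infinite-dimensional Banach spaces. In $T^*(T^*)$ the best separation of points at distance $t$ is, up to constants, the norm of the sum of the first $t$ basis vectors of $T^*$.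
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Banach spaces are real, and infinite dimensional unless a finite dimension is stated. We write $\mathbb N=\{1,2,\dots\}$, and $S_Y$ for the unit sphere of a space $Y$.

\subsection*{Hamming graphs}
For $k\in\mathbb N$ let $[\mathbb N]^k$ be the set of $k$-element subsets of $\mathbb N$, written as increasing tuples $\bar m=(m_1<\dots<m_k)$, with the Hamming metric
\[
d_{\mathbb H}(\bar m,\bar n)=|\{j\in\{1,\dots,k\}: m_j\ne n_j\}| .
\]
The spaces $\mathbb H_k^\omega=([\mathbb N]^k,d_{\mathbb H})$ are the \emph{Hamming graphs}. Call $\bar m,\bar n$ \emph{adjacent} if $d_{\mathbb H}(\bar m,\bar n)=1$. Then $d_{\mathbb H}$ is the path metric of this graph. Indeed, put $p_j=\min(m_j,n_j)$. The tuples $(p_1,\dots,p_s,m_{s+1},\dots,m_k)$, $0\le s\le k$, are increasing and lead from $\bar m$ to $\bar p$ in $|\{j:n_j<m_j\}|$ steps; exchanging the roles, $\bar n$ is joined to $\bar p$ in $|\{j:m_j<n_j\}|$ steps. So a map that moves adjacent points at most $\lambda$ apart is $\lambda$-Lipschitz,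 and it is bounded because $\mathbb H_k^\omega$ has diameter $k$.

A family of metric spaces $(M_k,d_k)_{k\in\mathbb N}$ \emph{equi-coarsely embeds} into a Banach space $X$ if there are non-decreasing functions $\rho,\omega:[0,\infty)\to[0,\infty)$ with $\lim_{t\to\infty}\rho(t)=\infty$ and maps $f_k:M_k\to X$ such that
\[
\rho(d_k(x,y))\le\|f_k(x)-f_k(y)\|\le\omega(d_k(x,y))\qquad(k\in\mathbb N,\ x,y\in M_k).
\]
For a single Hamming graph the condition is empty: take a constant map and let $\rho$ vanish on $[0,k]$. The content lies in the uniformity in $k$: points that are far apart must be kept far apart, by an amount that does not depend on the graph.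

The simplest attempt is $f_k(\bar m)=\sum_{j\le k}e_{(j,m_j)}$ in a sequence space over $\mathbb N\times\mathbb N$. In $\ell_p$, $1\le p<\infty$, it gives $\|f_k(\bar m)-f_k(\bar n)\|=(2d_{\mathbb H}(\bar m,\bar n))^{1/p}$, an equi-coarse embedding. In $c_0$ it puts any two distinct points at distance $1$. So the spaces that may resist are those in which many vectors can be added without increasing the norm. The space $c_0$ itself does not resist, since by Aharoni's theorem (recalled in Section~\ref{sec:general}) it contains a bi-Lipschitz copy of every separable metric space, with a uniform distortion bound. One is led to spaces that are reflexive and resemble $c_0$ only far out.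

\subsection*{Asymptotic structure}
Two bases $(x_i)_{i=1}^n$ and $(e_i)_{i=1}^n$ of $n$-dimensional normed spaces are \emph{$C$-equivalent} if the linear map $U$ with $Ue_i=x_i$ satisfies $\|U\|\,\|U^{-1}\|\le C$. Let $\mathrm{cof}(X)$ be the set of closed finite-codimensional subspaces of $X$. The \emph{$n$-th asymptotic structure} $\{X\}_n$, in the sense of Maurey, Milman and Tomczak-Jaegermann, is the set of normalized bases $(e_i)_{i=1}^n$ of $n$-dimensional spaces such that for every $\varepsilon>0$,
\[
\forall X_1\in\mathrm{cof}(X)\ \exists x_1\in S_{X_1}\ \cdots\ \forall X_n\in\mathrm{cof}(X)\ \exists x_n\in S_{X_n}:\quad (x_i)_{i=1}^n \text{ is $(1+\varepsilon)$-equivalent to } (e_i)_{i=1}^n .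
\]
Thus $\{X\}_n$ lists the $n$-tuples that can be found in $X$ when each vector is pushed, after the previous ones are chosen, into a subspace prescribed by an opponent.

The space $X$ is \emph{asymptotic-$c_0$} if there is $C\ge1$ such that for every $n$ every element of $\{X\}_n$ is $C$-equivalent to the unit vector basis of $\ell_\infty^n$. It is \emph{asymptotic-subsequential-$c_0$} if there is $C\ge1$ such that for every $k$ there is $M$ with the following property: every $(e_j)_{j=1}^M\in\{X\}_M$ has a subsequence $(e_{j_\ell})_{\ell=1}^k$, $j_1<\dots<j_k$, that is $C$-equivalent to the unit vector basis of $\ell_\infty^k$.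

\subsection*{The space $T^*(T^*)$}
Let $c_{00}$ be the space of finitely supported real sequences. For $x\in c_{00}$ and $E\subset\mathbb N$ let $Ex$ be the restriction of $x$ to $E$. The Figiel--Johnson Tsirelson space $T$ is the completion of $c_{00}$ under the norm satisfying
\begin{equation}\label{eq:T}
\|x\|_T=\max\Big(\|x\|_\infty,\ \sup\tfrac12\sum_{j=1}^n\|E_jx\|_T\Big),
\end{equation}
where the supremum is over all $n$ and all finite intervals $n\le E_1<\dots<E_n$, that is, $n\le\min E_1$ and $\max E_j<\min E_{j+1}$. Its dual $T^*$ is Tsirelson's original space, with unit vector basis $(e_i)$.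

A basis $(e_i)$ of a space $E$ is \emph{$1$-unconditional} if the norm of $\sum a_ie_i$ does not depend on the signs of the $a_i$; by convexity, $|a_i|\le|b_i|$ for all $i$ then implies $\|\sum a_ie_i\|\le\|\sum b_ie_i\|$. If $(e_i)$ is also normalized and $Y_1,Y_2,\dots$ are Banach spaces, the \emph{$E$-sum} $(\sum_iY_i)_E$ consists of the sequences $x=(x^{(i)})_{i\in\mathbb N}$, $x^{(i)}\in Y_i$, for which $\sum_i\|x^{(i)}\|e_i$ converges in $E$, with $\|x\|=\|\sum_i\|x^{(i)}\|e_i\|_E$. The space $T^*(T^*)$ is the $E$-sum with $E=Y_1=Y_2=\dots=T^*$; we call $Y_i$ its \emph{$i$-th copy}. It is known that $T^*(T^*)$ is reflexive and asymptotic-subsequential-$c_0$, but not asymptotic-$c_0$. We take the first two properties as given.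

\subsection*{The problem}
The following was asked in \cite{BLMS}.

\medskip\noindent\textbf{Problem.} \emph{Is it true that the Hamming graphs do not equi-coarsely embed into any reflexive asymptotic-subsequential-$c_0$ space? In particular, is it true that they do not equi-coarsely embed into $T^*(T^*)$?}

\medskip
Section~\ref{sec:trees} explains why one would guess that it is true. It is not.

\begin{theorem}\label{thm:A}
There are maps $f_k:\mathbb H_k^\omega\to T^*(T^*)$, $k\in\mathbb N$, and a non-decreasing function $\rho$ with $\rho(t)\to\infty$ such that for all $k$ and all $\bar m,\bar n\in[\mathbb N]^k$,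
\[
\rho(d_{\mathbb H}(\bar m,\bar n))\le\|f_k(\bar m)-f_k(\bar n)\|\le4\,d_{\mathbb H}(\bar m,\bar n).
\]
\end{theorem}

Since $T^*(T^*)$ is reflexive and asymptotic-subsequential-$c_0$, both questions have a negative answer. The embedding comes from the shape of the sum rather than from Tsirelson's space.

\begin{theorem}\label{thm:B}
Let $E$ be a Banach space with a normalized $1$-unconditional basis $(e_i)_{i\in\mathbb N}$, and let $Y_1,Y_2,\dots$ be arbitrary infinite-dimensional Banach spaces. Then the Hamming graphs equi-coarsely embed into $(\sum_iY_i)_E$.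
\end{theorem}

In $X=T^*(T^*)$ we can also say how fast $\rho$ may grow. Put
\[
\tau(N)=\Big\|\sum_{i=1}^Ne_i\Big\|_{T^*},\qquad
\beta(t)=\inf_{k\ge t}\ \sup_f\ \inf\{\|f(\bar m)-f(\bar n)\|: d_{\mathbb H}(\bar m,\bar n)\ge t\},
\]
where $N,t\in\mathbb N$ and $f$ ranges over all $1$-Lipschitz maps $\mathbb H_k^\omega\to X$. The number $\beta(t)$ is the best separation of points at distance at least $t$ that $1$-Lipschitz maps achieve for all $k$, when only this one scale matters.

\begin{theorem}\label{thm:C}
Let $X=T^*(T^*)$. There is a constant $C$ with the following properties.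
\begin{enumerate}
\item[(i)] $\frac1{12}\tau(t)\le\beta(t)\le C\tau(t)$ for all $t\in\mathbb N$.
\item[(ii)] Every equi-coarse embedding of the Hamming graphs into $X$ satisfies $\rho(t)\le C\omega(1)\tau(t)$ for $t\in\mathbb N$.
\item[(iii)] For every $\varepsilon\in(0,1)$ there is an equi-coarse embedding with $\omega(t)=c_\varepsilon t$ and $\rho(t)\ge(\tau(t)/24)^{1-\varepsilon}$ for all large $t\in\mathbb N$.
\end{enumerate}
\end{theorem}

The function $\tau$ tends to infinity, but at most logarithmically (Lemma~\ref{lem:tau}). So the embedding exists, and by (ii) it is necessarily far from bi-Lipschitz.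

\section{The basis of $T^*$}\label{sec:T}

The norm \eqref{eq:T} is obtained from $\|\cdot\|_\infty$ by iterating the right-hand side. By induction along this iteration, the unit vector basis of $T$ is normalized and $1$-unconditional, and $\|a\|_T\le\sum|a_i|$. The space $T^*$ is isometric to a closed subspace of the reflexive space $T^*(T^*)$, so $T^*$ and hence $T$ are reflexive. In a reflexive space the biorthogonal functionals of a basis form a basis of the dual. Therefore $(e_i)$ is a normalized $1$-unconditional basis of $T^*$, and $\|b\|_{T^*}=\sup\{\langle b,a\rangle:a\in c_{00},\ \|a\|_T\le1\}$ with $\langle b,a\rangle=\sum_i b_ia_i$.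

Finitely supported vectors $b_1,\dots,b_n$ are \emph{successive blocks} if $\max\operatorname{supp}b_j<\min\operatorname{supp}b_{j'}$ whenever $j<j'$ and both are nonzero. The next lemma is \eqref{eq:T} read in the dual: far out, $T^*$ adds blocks as $c_0$ does.

\begin{lemma}\label{lem:blocks}
If $b_1,\dots,b_n\in T^*$ are successive blocks with supports in $[n,\infty)$, then $\|\sum_jb_j\|\le2\max_j\|b_j\|$. In particular, if $b$ is supported in a finite set $B$ with $|B|\le\min B$, then $\|b\|_\infty\le\|b\|_{T^*}\le2\|b\|_\infty$.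
\end{lemma}

\begin{proof}
Drop the zero blocks and let $E_j$ be the smallest interval containing $\operatorname{supp}b_j$. These at most $n$ successive intervals lie in $[n,\infty)$, so \eqref{eq:T} gives, for $a\in c_{00}$,
\[
\Big\langle\sum_jb_j,a\Big\rangle=\sum_j\langle b_j,E_ja\rangle\le\max_j\|b_j\|\sum_j\|E_ja\|_T\le2\max_j\|b_j\|\,\|a\|_T .
\]
For the second claim take the $|B|$ blocks $b_qe_q$, $q\in B$; the lower bound is $1$-unconditionality.
\end{proof}

For a space $E$ with a normalized $1$-unconditional basis put $\tau_E(N)=\|\sum_{i\le N}e_i\|_E$, so that $\tau=\tau_{T^*}$. The function $\tau_E$ is non-decreasing by unconditionality, $\tau_E(1)=1$, and $\tau_E(N+1)\le\tau_E(N)+1$; hence $\tau_E(N)\le N$.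

\begin{lemma}\label{lem:tau}
We have $\tau(N)\to\infty$. If $t\le2N+1$, then $\tau(t)\le\tau(N)+2\le3\tau(N)$. Consequently $\tau(t)\le2\log_2(t+1)+1$ for all $t$.
\end{lemma}

\begin{proof}
Suppose $\tau\le K$. For $a\in c_{00}$ supported in $[1,N]$ we get $\sum|a_i|=\langle\sum_{i\le N}\operatorname{sgn}(a_i)e_i,a\rangle\le K\|a\|_T$. Together with $\|a\|_T\le\sum|a_i|$ this makes $T$ isomorphic to $\ell_1$, which is not reflexive. If $N<t\le 2N+1$, the set $\{N+1,\dots,t\}$ has at most $N+1$ elements, so $\|\sum_{N<i\le t}e_i\|\le2$ by Lemma~\ref{lem:blocks}; for $t\le N$ use monotonicity. Induction on $s$ gives $\tau(2^s-1)\le2s-1$, and we take $s=\lceil\log_2(t+1)\rceil$.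
\end{proof}

Whenever $\tau_E$ is unbounded, let $N_r$ be the least $N$ with $\tau_E(N)\ge4^r$, for $r\in\mathbb N$. As $\tau_E(1)=1<4^r$, we have $N_r\ge2$ and $\tau_E(N_r-1)<4^r$. Therefore
\begin{equation}\label{eq:scales}
4^r\le\tau_E(N_r)\le4^r+1\le2\cdot4^r,\qquad N_r\ge4^r .
\end{equation}

Finally, in $X=T^*(T^*)$ let $e_{i,q}$ be the $q$-th basis vector of the $i$-th copy. The norm of $X$ does not increase when coordinates with respect to the $e_{i,q}$ are replaced by $0$, since this holds inside each copy and for the outer norm. Let $P_p$ be the restriction to the coordinates $(i,q)$ with $i,q\le p$. It has finite rank, and $P_py\to y$ for every $y\in X$: given $\eta>0$, the part of $y$ beyond some copy $i_0$ has norm at most $\eta$, and in each of the first $i_0$ copies the partial sums converge.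

\section{Weakly null trees and the expected answer}\label{sec:trees}

Reflexivity lets us split any Lipschitz map on $\mathbb H_t^\omega$ into $t$ pieces, the $j$-th of which depends on $m_1,\dots,m_j$ only and escapes weakly as $m_j$ grows. Fix a nonprincipal ultrafilter $\mathcal U$ on $\mathbb N$. It contains every cofinite set, and its members are infinite. Every sequence in a compact Hausdorff space has a unique limit along $\mathcal U$. Closed balls of a reflexive space are weakly compact, so every bounded sequence $(x_m)$, defined for large $m$, has a weak limit $\text{w-}\lim_{m\to\mathcal U}x_m$. This limit is linear in the sequence and stays in every closed convex set that contains the $x_m$.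

\begin{lemma}\label{lem:tree}
Let $Z$ be reflexive and let $f:\mathbb H_t^\omega\to Z$ move adjacent points at most $1$ apart. There are $x_0\in Z$ and maps $x_j:[\mathbb N]^j\to Z$, $1\le j\le t$, such that
\[
f(\bar m)=x_0+\sum_{j=1}^tx_j(m_1,\dots,m_j),\qquad\|x_j(m_1,\dots,m_j)\|\le1,\qquad \text{w-}\!\lim_{m\to\mathcal U}x_j(m_1,\dots,m_{j-1},m)=0 .
\]
\end{lemma}

\begin{proof}
The map $f$ is bounded. Put $f_t=f$ and, going down, $f_{j-1}(u)=\text{w-}\lim_{m\to\mathcal U}f_j(u,m)$ for $u\in[\mathbb N]^{j-1}$; all $f_j$ obey the same bound as $f$, and $f_0$ is a single vector $x_0$. Let $x_j(u,m)=f_j(u,m)-f_{j-1}(u)$. The sum telescopes, and the weak limit vanishes by definition. Each $f_j$, $j\ge1$, moves adjacent points of $[\mathbb N]^j$ at most $1$ apart: this holds for $j=t$, and if $u,v\in[\mathbb N]^{j-1}$ are adjacent, then $f_{j-1}(u)-f_{j-1}(v)$ is the weak limit of $f_j(u,m)-f_j(v,m)$, where $(u,m)$ and $(v,m)$ are adjacent. Hence $x_j(u,m)=\text{w-}\lim_{m'\to\mathcal U}\,[f_j(u,m)-f_j(u,m')]$ has norm at most $1$.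
\end{proof}

In $T^*(T^*)$ we choose the coordinates of two points alternately, so that the pieces become disjointly supported.

\begin{lemma}\label{lem:hump}
Let $X=T^*(T^*)$ and let $f:\mathbb H_t^\omega\to X$ move adjacent points at most $1$ apart. There are $\bar m,\bar n$ with $d_{\mathbb H}(\bar m,\bar n)=t$, integers $t=p_0<p_1<\dots<p_t$ and vectors $y_1,\dots,y_t\in X$ such that $\|y_j\|\le2$, $y_j$ is supported in $\{(i,q):p_{j-1}<\max(i,q)\le p_j\}$, and $\|f(\bar m)-f(\bar n)-\sum_jy_j\|\le1$. If $f$ takes values in the first copy, so do the $y_j$.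
\end{lemma}

\begin{proof}
Take $x_j$ from Lemma~\ref{lem:tree}, and put $\eta=1/(3t)$, $p_0=t$, $n_0=0$. Suppose that $m_l,n_l,p_l$ are chosen for $1\le l<j$, with $m_1<n_1<m_2<n_2<\cdots$. A finite-rank operator turns weak limits into norm limits, so the set of $m$ with $\|P_{p_{j-1}}x_j(m_1,\dots,m_{j-1},m)\|\le\eta/2$ belongs to $\mathcal U$ and is infinite. Choose $m_j>n_{j-1}$ in it. The same holds with $n_1,\dots,n_{j-1}$ in place of $m_1,\dots,m_{j-1}$, which gives $n_j>m_j$ with $\|P_{p_{j-1}}x_j(n_1,\dots,n_j)\|\le\eta/2$. Put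
\[
z_j=x_j(m_1,\dots,m_j)-x_j(n_1,\dots,n_j),
\]
choose $p_j>p_{j-1}$ with $\|z_j-P_{p_j}z_j\|\le\eta$, and let $y_j=(P_{p_j}-P_{p_{j-1}})z_j$. This is a restriction of $z_j$ to the required set of coordinates, so $\|y_j\|\le\|z_j\|\le2$, and $\|z_j-y_j\|\le\|z_j-P_{p_j}z_j\|+\|P_{p_{j-1}}z_j\|\le2\eta$. Since $f(\bar m)-f(\bar n)=\sum_jz_j$, the total error is at most $2\eta t\le1$. All coordinates of $\bar m$ and $\bar n$ differ. The first copy is a closed subspace, preserved by weak limits and by every $P_p$.
\end{proof}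

One copy of $T^*$ behaves as one expects.

\begin{proposition}\label{prop:onecopy}
If $f:\mathbb H_t^\omega\to T^*$ moves adjacent points at most $\lambda>0$ apart, then $\|f(\bar m)-f(\bar n)\|\le5\lambda$ for some $\bar m,\bar n$ with $d_{\mathbb H}(\bar m,\bar n)=t$. Hence the Hamming graphs do not equi-coarsely embed into $T^*$.
\end{proposition}

\begin{proof}
Scale to $\lambda=1$ and identify $T^*$ with the first copy in $T^*(T^*)$. As $1\le p_0$, the vector $y_j$ of Lemma~\ref{lem:hump} is supported in $(p_{j-1},p_j]$. These are $t$ successive blocks in $(t,\infty)$, so $\|\sum_jy_j\|\le4$ by Lemma~\ref{lem:blocks}. For an equi-coarse embedding this gives $\rho(t)\le5(\omega(1)+1)$ for all $t\in\mathbb N$.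
\end{proof}

In $T^*(T^*)$ the vectors $z_j$ can hide in different copies. Any $X_i\in\mathrm{cof}(X)$ meets the infinite-dimensional $i$-th copy in a unit vector $x_i$, and $\|\sum_{i\le N}a_ix_i\|=\|\sum_{i\le N}a_ie_i\|_{T^*}$. So $(e_i)_{i\le N}$ belongs to $\{X\}_N$, and its sum has norm $\tau(N)\to\infty$; this is why $X$ is not asymptotic-$c_0$. On the other hand, $e_k,\dots,e_{2k-1}$ is $2$-equivalent to the basis of $\ell_\infty^k$ by Lemma~\ref{lem:blocks}, as the subsequential property requires.

Here is the heuristic behind the expected answer; it is not used later. In a reflexive space $f(\bar m)-f(\bar n)=\sum_jz_j$, where the $z_j$ have norm at most $2$ and can be pushed successively toward finite-codimensional subspaces. If the space is asymptotic-subsequential-$c_0$, then among many such vectors $k$ add up as in $c_0$. It is tempting to let $\bar m$ and $\bar n$ differ only at these $k$ places, discard the other $z_j$, and obtain a pair at distance $k$ with image at bounded distance. The flaw is that $z_j=x_j(m_1,\dots,m_j)-x_j(n_1,\dots,n_j)$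 remembers the whole past and need not vanish when $m_j=n_j$. The embedding is built on this memory.

\section{The construction on $\mathbb H_4^\omega$}\label{sec:example}

Split $\bar m\in[\mathbb N]^k$ into a \emph{head} $(m_1,\dots,m_h)$ and a \emph{tail} $(m_{h+1},\dots,m_{h+N})$, $k=h+N$. In each of the copies $1,\dots,N$ we store a picture of the head, and the tail coordinate $m_{h+i}$ decides where in copy $i$ it is stored. The pictures come from an elementary isometry.

\begin{lemma}\label{lem:linfty}
Let $(V,d)$ be a finite metric space, $R>0$, $\delta=\min(1,d/R)$, and let $*\notin V$. For $u\in V$ define $\phi(u)\in\ell_\infty(\{*\}\cup V)$ by $\phi(u)(*)=1$ and $\phi(u)(w)=\delta(u,w)$. Then $\|\phi(u)\|_\infty=1$ and $\|\phi(u)-\phi(v)\|_\infty=\delta(u,v)$.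
\end{lemma}

\begin{proof}
Since $\min(1,a+b)\le\min(1,a)+\min(1,b)$ for $a,b\ge0$, $\delta$ is a metric, bounded by $1$. So $|\delta(u,w)-\delta(v,w)|\le\delta(u,v)$, with equality for $w=u$.
\end{proof}

Take $k=4$, $h=N=R=2$. If a tail coordinate equals $L$, the head lies in the finite set $V_L$ of $2$-element subsets of $\{1,\dots,L-1\}$; let $\phi_L$ be the map of Lemma~\ref{lem:linfty} for $V_L$ with the Hamming metric. For $L=5$, listing the coordinates as $*;12,13,14,23,24,34$,
\[
\phi_5(12)=(1;0,\tfrac12,\tfrac12,1,1,1),\qquad\phi_5(13)=(1;\tfrac12,0,\tfrac12,\tfrac12,1,1),\qquad\phi_5(34)=(1;1,1,\tfrac12,1,\tfrac12,0),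
\]
and $\|\phi_5(12)-\phi_5(13)\|_\infty=\frac12$, $\|\phi_5(12)-\phi_5(34)\|_\infty=1$. Choose pairwise disjoint sets $B_L\subset\mathbb N$ with $|B_L|=1+|V_L|\le\min B_L$ and write $\phi_L(u)$ on the coordinates $B_L$ of $T^*$. By Lemma~\ref{lem:blocks} this multiplies norms by a factor in $[1,2]$. Let $f(\bar m)$ have $\phi_{m_3}(m_1,m_2)$ in copy $1$, $\phi_{m_4}(m_1,m_2)$ in copy $2$, and $0$ elsewhere.

The outer norm adds the two copies. Indeed $\|e_1+e_2\|_T=1$: in \eqref{eq:T}, $n=1$ contributes at most half the norm, and for $n\ge2$ the intervals see only $e_2$ and contribute at most $\frac12$. Testing against $e_1+e_2$ gives $\|c_1e_1+c_2e_2\|_{T^*}=c_1+c_2$ for $c_1,c_2\ge0$, and $\tau(2)=2$. Compare $\bar m=(1,2,5,7)$ with four points $\bar n$. When a tail coordinate is unchanged, the copy moves by $\delta(\text{heads})$ up to the factor in $[1,2]$. When it changes, the two pictures have disjoint supports and norms in $[1,2]$, so the copy moves by an amount in $[1,4]$.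
\[
\begin{array}{c|c|c|c|c}
\bar n & d_{\mathbb H}(\bar m,\bar n) & \text{copy }1 & \text{copy }2 & \|f(\bar m)-f(\bar n)\|\\ \hline
(1,3,5,7) & 1 & [\frac12,1] & [\frac12,1] & [1,2]\\
(1,2,6,7) & 1 & [1,4] & 0 & [1,4]\\
(3,4,5,7) & 2 & [1,2] & [1,2] & [2,4]\\
(3,4,6,8) & 4 & [1,4] & [1,4] & [2,8]
\end{array}
\]
For $N=2$ nothing is gained yet, but the first two rows do not grow with $N$ while the last two do. With $N$ copies and $R=\tau(N)$, one change in the head moves every copy by at most $2/\tau(N)$, in total at most $2$; one change in the tail moves one copy by at most $4$; and $R$ changes in the head move all $N$ copies by at least $1$, in total at least $\tau(N)$. The length $h$ of the head plays no role. In the terms of Lemma~\ref{lem:tree}, $x_j=0$ for $j\le h$ and $x_{h+i}$ is the picture in copy $i$, because bounded vectors on the disjoint sets $B_L$ tend weakly to $0$ in the reflexive space $T^*$.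

Each ingredient is needed.
\begin{itemize}
\item \emph{Location by a later coordinate.} For $h\ge R>10$ no map $\gamma:[\mathbb N]^h\to T^*$ satisfies $\delta(u,v)\le\|\gamma(u)-\gamma(v)\|\le2\delta(u,v)$, since Proposition~\ref{prop:onecopy} with $\lambda=2/R$ gives a pair with $\delta=1$ and image distance at most $10/R$. Knowing $L$ leaves finitely many heads, and these fit far out in $T^*$.
\item \emph{Truncation.} Changing $L$ replaces one picture by a disjoint one and costs the norms of both, so pictures must be bounded.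
\item \emph{The coordinate $*$.} It gives every picture norm at least $1$, so that a copy also moves by at least $1$ when $L$ changes.
\item \emph{A separate tail coordinate for each copy.} If one coordinate located all pictures, a single step would move all copies, by at least $\tau(N)$ in total.
\end{itemize}

\section{Gluing pictures over several scales}\label{sec:glue}

One scale separates points by a bounded amount; to make $\rho$ unbounded we add several scales with summable weights. The danger is that scales cancel inside a copy, so pictures of different scales, like pictures with different $L$, must lie in independent subspaces. We isolate what is used, in order to prove the estimates once for all three theorems.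

Let $X=(\sum_iY_i)_E$ and fix $k$. A \emph{system of scales} is a finite set $\mathcal R$ together with integers $1\le N_r<k$ and reals $R_r,S_r>0$ for $r\in\mathcal R$. Put $h_r=k-N_r$, and for $L\in\mathbb N$ let $V_{r,L}$ be the finite, possibly empty, set of $h_r$-element subsets of $\{1,\dots,L-1\}$ with the Hamming metric $d$. A \emph{family of pictures with constants $a,\kappa>0$} consists of subspaces $F^i_{r,L}\subset Y_i$ and maps $\gamma^i_{r,L}:V_{r,L}\to F^i_{r,L}$, for $i,L\in\mathbb N$ and $r\in\mathcal R$, such that for $u,v\in V_{r,L}$: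
\begin{enumerate}
\item[(P1)] $1\le\|\gamma^i_{r,L}(u)\|\le2$;
\item[(P2)] $\|\gamma^i_{r,L}(u)-\gamma^i_{r,L}(v)\|\le a\,d(u,v)/R_r$;
\item[(P3)] $\|\gamma^i_{r,L}(u)-\gamma^i_{r,L}(v)\|\ge1$ if $d(u,v)\ge S_r$;
\item[(P4)] if $i$ is fixed and $y=\sum_{r,L}y_{r,L}$ is a finite sum with $y_{r,L}\in F^i_{r,L}$, then $\|y_{r,L}\|\le\kappa\|y\|$ for all $r,L$.
\end{enumerate}
For $r\in\mathcal R$ and $1\le i\le N_r$ put $g_{r,i}(\bar m)=\gamma^i_{r,L}(m_1,\dots,m_{h_r})$ with $L=m_{h_r+i}$. This makes sense because $m_{h_r}<m_{h_r+i}$. Given weights $w_r>0$, define $f:[\mathbb N]^k\to X$ by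
\begin{equation}\label{eq:f}
f^{(i)}(\bar m)=\sum_{r\in\mathcal R,\ N_r\ge i}w_r\,g_{r,i}(\bar m),
\end{equation}
which vanishes for large $i$.

\begin{proposition}\label{prop:glue}
Let $\bar m,\bar n\in[\mathbb N]^k$ and $d=d_{\mathbb H}(\bar m,\bar n)$.
\begin{enumerate}
\item[(a)] $\|f(\bar m)-f(\bar n)\|\le d\sum_{r\in\mathcal R}w_r\max\{a\,\tau_E(N_r)/R_r,\ 4\}$.
\item[(b)] If $r\in\mathcal R$ and $d\ge N_r+S_r$, then $\|f(\bar m)-f(\bar n)\|\ge w_r\tau_E(N_r)/\kappa$.
\end{enumerate}
\end{proposition}

\begin{proof}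
Let $A=\{j:m_j\ne n_j\}$, $A_r'=A\cap[1,h_r]$ and $A_r''=A\setminus A_r'$. The heads $u=(m_1,\dots,m_{h_r})$ and $v=(n_1,\dots,n_{h_r})$ are at distance $|A'_r|$, and $|A_r''|\le N_r$.

(a) Fix $r$ and let $c_i=\|g_{r,i}(\bar m)-g_{r,i}(\bar n)\|$. If $h_r+i\notin A$, both pictures use the same $L$ and $c_i\le a|A'_r|/R_r$ by (P2). If $h_r+i\in A$, then $c_i\le4$ by (P1); this happens for $|A_r''|$ values of $i$. By $1$-unconditionality and the triangle inequality,
\[
\Big\|\sum_{i\le N_r}c_ie_i\Big\|_E\le\frac{a|A_r'|}{R_r}\tau_E(N_r)+4|A''_r|\le d\max\{a\,\tau_E(N_r)/R_r,\ 4\}.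
\]
Multiply by $w_r$ and sum over $r$.

(b) Now $|A_r'|\ge d-N_r\ge S_r$. Fix $i\le N_r$, let $L=m_{h_r+i}$, and group the terms of $y=f^{(i)}(\bar m)-f^{(i)}(\bar n)$ as $\sum y_{r',L'}$ with $y_{r',L'}\in F^i_{r',L'}$ according to their indices. If $n_{h_r+i}=L$, then $y_{r,L}=w_r(\gamma^i_{r,L}(u)-\gamma^i_{r,L}(v))$ has norm at least $w_r$ by (P3). If $n_{h_r+i}\ne L$, then $y_{r,L}=w_r\gamma^i_{r,L}(u)$ has norm at least $w_r$ by (P1). In both cases $\|y\|\ge w_r/\kappa$ by (P4). This holds for all $i\le N_r$, so $1$-unconditionality gives $\|f(\bar m)-f(\bar n)\|\ge(w_r/\kappa)\,\tau_E(N_r)$.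
\end{proof}

\section{Embeddings into $T^*(T^*)$}\label{sec:TT}

\begin{lemma}\label{lem:picT}
Let $E=Y_i=T^*$ for all $i$. Every system of scales with $S_r=R_r$ admits a family of pictures with $a=2$ and $\kappa=1$.
\end{lemma}

\begin{proof}
Enumerate $\mathcal R\times\mathbb N$ and choose inductively pairwise disjoint finite sets $B_{r,L}\subset\mathbb N$ with $|B_{r,L}|=1+|V_{r,L}|\le\min B_{r,L}$. Let $F^i_{r,L}$ be the span of $e_q$, $q\in B_{r,L}$. A bijection $\{*\}\cup V_{r,L}\to B_{r,L}$ induces a linear map $\iota_{r,L}:\ell_\infty(\{*\}\cup V_{r,L})\to F^i_{r,L}$ with $\|b\|_\infty\le\|\iota_{r,L}b\|\le2\|b\|_\infty$, by Lemma~\ref{lem:blocks}. Let $\phi_{r,L}$ be the map of Lemma~\ref{lem:linfty} for $V_{r,L}$ and $R_r$, and put $\gamma^i_{r,L}=\iota_{r,L}\circ\phi_{r,L}$. Then (P1) holds, and $\|\gamma^i_{r,L}(u)-\gamma^i_{r,L}(v)\|$ lies between $\min(1,d(u,v)/R_r)$ and twice this number, which gives (P2) and (P3). Since $y_{r,L}$ is the restriction of $y$ to $B_{r,L}$, (P4) holds with $\kappa=1$.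
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A} and Theorem~\ref{thm:C}(iii)]
Let $N_r$ be as in \eqref{eq:scales} for $E=T^*$, which is possible by Lemma~\ref{lem:tau}, and let $(w_r)_{r\in\mathbb N}$ be summable positive weights. For each $k$ take $\mathcal R=\{r:N_r<k\}$, a finite set by \eqref{eq:scales}, and $R_r=S_r=4^r$. Let $f_k$ be the map \eqref{eq:f} for the pictures of Lemma~\ref{lem:picT} ($f_k=0$ if $\mathcal R=\emptyset$), and write $d=d_{\mathbb H}(\bar m,\bar n)$. By \eqref{eq:scales}, $2\tau(N_r)/R_r\le4$. If $d\ge N_r+4^r$ for some $r\in\mathbb N$, then $k\ge d>N_r$, so $r\in\mathcal R$. Proposition~\ref{prop:glue} gives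
\begin{equation}\label{eq:both}
\|f_k(\bar m)-f_k(\bar n)\|\le4d\sum_{r\ge1}w_r,\qquad\|f_k(\bar m)-f_k(\bar n)\|\ge w_r4^r\quad\text{if } d\ge N_r+4^r .
\end{equation}

For Theorem~\ref{thm:A} take $w_r=2^{-r}$ and $\rho(t)=\max(\{0\}\cup\{2^r:N_r+4^r\le t\})$. This function is finite, non-decreasing, tends to infinity and does not depend on $k$.

For Theorem~\ref{thm:C}(iii) take $w_r=4^{-\varepsilon r}$, $c_\varepsilon=4\sum_{r\ge1}4^{-\varepsilon r}$ and $\rho(t)=\max(\{0\}\cup\{4^{(1-\varepsilon)r}:2N_r\le t\})$. Since $4^r\le N_r$, the condition $d\ge2N_r$ implies $d\ge N_r+4^r$, so \eqref{eq:both} shows that this is an equi-coarse embedding with $\omega(t)=c_\varepsilon t$. Let $t\ge2N_1$ be an integer and $r$ maximal with $2N_r\le t$. Then $t<2N_{r+1}$, so Lemma~\ref{lem:tau} and \eqref{eq:scales} give $\tau(t)\le3\tau(N_{r+1})\le6\cdot4^{r+1}=24\cdot4^r$. Hence $\rho(t)=4^{(1-\varepsilon)r}\ge(\tau(t)/24)^{1-\varepsilon}$.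
\end{proof}

The loss of $\varepsilon$ is the price of summable weights. At a single scale there is nothing to sum.

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:C}(i)]
Let $t=1$ and $k\ge1$. With an injection $\sigma:[\mathbb N]^k\to\mathbb N$, the map $\bar m\mapsto\frac12e_{1,\sigma(\bar m)}$ puts distinct points at distance between $\frac12$ and $1$. It is $1$-Lipschitz, and $\beta(1)\ge\frac12\ge\tau(1)/12$.

Let $t\ge2$, $k\ge t$, $N=\lfloor t/2\rfloor$ and $R=\tau(N)\le N$. Then $1\le N<k$. Use the single scale $(N,R,R)$ with weight $1$ and the pictures of Lemma~\ref{lem:picT}. By Proposition~\ref{prop:glue}(a), $f$ is $4$-Lipschitz, since $\max\{2\tau(N)/R,4\}=4$. If $d\ge t$, then $d\ge2N\ge N+R$, and (b) gives $\|f(\bar m)-f(\bar n)\|\ge\tau(N)$. Using $f/4$ we get $\beta(t)\ge\tau(N)/4\ge\tau(t)/12$, by Lemma~\ref{lem:tau} and $t\le2N+1$.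
\end{proof}

\section{Sums of arbitrary infinite-dimensional spaces}\label{sec:general}

A general $Y_i$ offers neither copies of $\ell_\infty^n$ nor a basis. The first is replaced by Euclidean subspaces, and disjoint supports are replaced by finite-codimensional subspaces that are almost orthogonal to what has been built. We recall \emph{Dvoretzky's theorem}: for every infinite-dimensional Banach space $Z$ and every $D\in\mathbb N$ there is a linear map $\iota:\ell_2^D\to Z$ with $|b|\le\|\iota b\|\le2|b|$, where $|\cdot|$ is the Euclidean norm. So we need bounded pictures of the heads in Hilbert space. There, squared distances take the place of distances, which explains $S_r=R_r^2$ below.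

\begin{lemma}\label{lem:picY}
Let all $Y_i$ be infinite dimensional. Every system of scales with $S_r=R_r^2$ admits a family of pictures with $a=2\sqrt2$ and $\kappa=4$.
\end{lemma}

\begin{proof}
\emph{Euclidean pictures.} Fix $r,L$, write $h=h_r$, $S=S_r$, and put $\theta=e^{-1/S}$. Let $\xi_0,\dots,\xi_{L-1}$ be an orthonormal basis of $\ell_2^L$. The unit vectors $\psi(l)=\sqrt\theta\,\xi_0+\sqrt{1-\theta}\,\xi_l$, $1\le l<L$, satisfy $\langle\psi(l),\psi(l')\rangle=\theta$ for $l\ne l'$. In the $h$-fold Hilbert tensor power of $\ell_2^L$, which is $\ell_2^{D}$ with $D=D_{r,L}=L^h$, inner products of elementary tensors multiply. So $\phi_{r,L}(u)=\psi(u_1)\otimes\dots\otimes\psi(u_h)$ is a unit vector with $\langle\phi_{r,L}(u),\phi_{r,L}(v)\rangle=\theta^{d(u,v)}$, and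
\begin{equation}\label{eq:hilbert}
|\phi_{r,L}(u)-\phi_{r,L}(v)|^2=2\big(1-e^{-d(u,v)/S}\big).
\end{equation}
As $1-e^{-s}\le s$ and $d(u,v)$ is an integer, the right side is at most $2d(u,v)/S\le2d(u,v)^2/R_r^2$. If $d(u,v)\ge S$, it is at least $2(1-e^{-1})\ge1$.

\emph{Placement.} Fix $i$ and enumerate $\mathcal R\times\mathbb N$ as $(r_s,L_s)_{s\ge1}$ (there is nothing to do if $\mathcal R=\emptyset$). We choose $Z_1\supset Z_2\supset\cdots$ in $\mathrm{cof}(Y_i)$ and finite-dimensional $F_s\subset Z_s$ such that
\begin{equation}\label{eq:orth}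
\|g\|\le2\|g+z\|\qquad(g\in F_1+\dots+F_{s-1},\ z\in Z_s).
\end{equation}
Let $Z_1=Y_i$. For $s\ge2$ take a finite $\frac12$-net $g_1,\dots,g_n$ of the unit sphere of $F_1+\dots+F_{s-1}$ and norm-one functionals $g_l^*$ on $Y_i$ with $g_l^*(g_l)=1$, and let $Z_s=Z_{s-1}\cap\bigcap_l\ker g_l^*$. If $\|g\|=1$, $\|g-g_l\|\le\frac12$ and $z\in Z_s$, then $\|g+z\|\ge g_l^*(g)\ge\frac12$; homogeneity gives \eqref{eq:orth}. Since $Y_i$ is infinite dimensional, so is $Z_s$, and Dvoretzky's theorem provides $\iota_s:\ell_2^{D_{r_s,L_s}}\to Z_s$ with $|b|\le\|\iota_sb\|\le2|b|$. Let $F_s$ be its range.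

Put $F^i_{r_s,L_s}=F_s$ and $\gamma^i_{r_s,L_s}=\iota_s\circ\phi_{r_s,L_s}$. Then (P1)--(P3) follow from the bounds after \eqref{eq:hilbert}. For (P4) let $y=\sum_sy_s$ be a finite sum with $y_s\in F_s$. As $\sum_{s'>s}y_{s'}\in Z_{s+1}$, \eqref{eq:orth} gives $\|\sum_{s'\le s}y_{s'}\|\le2\|y\|$ for every $s$, and $y_s$ is a difference of two such partial sums. So $\|y_s\|\le4\|y\|$.
\end{proof}

The gain in Proposition~\ref{prop:glue}(b) is $\tau_E(N_r)$, so the construction is useless when $\tau_E$ is bounded. In that case the sum contains $c_0$, and we use \emph{Aharoni's theorem} \cite{Aharoni}: there is a constant $K_0$ such that every separable metric space $(M,d_M)$ admits a map $\varphi:M\to c_0$ with $d_M(x,y)\le\|\varphi(x)-\varphi(y)\|_\infty\le K_0d_M(x,y)$.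

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $X=(\sum_iY_i)_E$.

\emph{Case 1: $K=\sup_N\tau_E(N)<\infty$.} By $1$-unconditionality, $\max|b_i|\le\|\sum b_ie_i\|_E\le K\max|b_i|$ for $b\in c_{00}$. Pick $y_i\in S_{Y_i}$. For $b\in c_0$ the series $\sum|b_i|e_i$ is Cauchy, so $Ub=(b_iy_i)_i$ defines a linear map $U:c_0\to X$ with $\|b\|_\infty\le\|Ub\|\le K\|b\|_\infty$. Composing $U$ with Aharoni's maps for the countable spaces $\mathbb H_k^\omega$ gives embeddings with $\rho(t)=t$ and $\omega(t)=KK_0t$.

\emph{Case 2: $\tau_E(N)\to\infty$.} Let $N_r$ be as in \eqref{eq:scales}. For each $k$ take $\mathcal R=\{r:N_r<k\}$, $R_r=4^r$, $S_r=16^r$, $w_r=2^{-r}$, and let $f_k$ be the map \eqref{eq:f} for the pictures of Lemma~\ref{lem:picY}. Since $2\sqrt2\,\tau_E(N_r)/R_r\le4\sqrt2\le6$, Proposition~\ref{prop:glue}(a) shows that $f_k$ is $6$-Lipschitz. If $d=d_{\mathbb H}(\bar m,\bar n)\ge N_r+16^r$, then $k\ge d>N_r$, so $r\in\mathcal R$, and (b) gives $\|f_k(\bar m)-f_k(\bar n)\|\ge2^{-r}4^r/4=2^r/4$. We take $\omega(t)=6t$ and $\rho(t)=\max(\{0\}\cup\{2^r/4:N_r+16^r\le t\})$,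 which do not depend on $k$.
\end{proof}

\begin{remark}
The summands must be infinite dimensional: for $E=T^*$ and $Y_i=\mathbb R$ the sum is $T^*$, and Proposition~\ref{prop:onecopy} excludes an embedding.
\end{remark}

\section{The upper bound for the compression}\label{sec:upper}

The construction uses the first $N\approx t/2$ copies to separate points at distance $t$. We now show that nothing else helps: for the pair given by Lemma~\ref{lem:hump}, the first $t$ copies contribute at most a multiple of $\tau(t)$, and all later copies together contribute a bounded amount. For the later copies we shall meet $t$ vectors in the outer space $T^*$ whose supports are disjoint but interlaced, so Lemma~\ref{lem:blocks} does not apply. The remedy is the \emph{modified Tsirelson norm} on $c_{00}$, which satisfies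
\[
\|x\|_M=\max\Big(\|x\|_\infty,\ \sup\tfrac12\sum_{j=1}^n\|E_jx\|_M\Big),
\]
the supremum now being over all $n$ and all pairwise disjoint finite sets $E_1,\dots,E_n\subset[n,\infty)$. We use the following published result.

\begin{theorem}[Casazza--Odell \cite{CO}; see also \cite{CS}]\label{thm:CO}
There is $D\ge1$ such that $\|x\|_T\le\|x\|_M\le D\|x\|_T$ for all $x\in c_{00}$.
\end{theorem}

\begin{lemma}\label{lem:disjoint}
If $u_1,\dots,u_n\in T^*$ have pairwise disjoint finite supports $G_1,\dots,G_n\subset[n,\infty)$, then $\|\sum_ju_j\|\le2D\max_j\|u_j\|$.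
\end{lemma}

\begin{proof}
For $a\in c_{00}$ we have $\sum_j\|G_ja\|_T\le\sum_j\|G_ja\|_M\le2\|a\|_M\le2D\|a\|_T$, and $\langle\sum_ju_j,a\rangle=\sum_j\langle u_j,G_ja\rangle\le\max_j\|u_j\|\sum_j\|G_ja\|_T$.
\end{proof}

\begin{proposition}\label{prop:upper}
Let $X=T^*(T^*)$, $C=7+12D$ and $t\in\mathbb N$. If $f:\mathbb H_t^\omega\to X$ moves adjacent points at most $\lambda>0$ apart, then there are $\bar m,\bar n$ with $d_{\mathbb H}(\bar m,\bar n)=t$ and $\|f(\bar m)-f(\bar n)\|\le C\lambda\tau(t)$.
\end{proposition}

\begin{figure}[ht]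
\centering
\begin{tikzpicture}[scale=0.75]
\fill[gray!15] (0,0) rectangle (5.5,5.5);
\fill[gray!35] (0,0) rectangle (4,4);
\fill[gray!15] (0,0) rectangle (2.5,2.5);
\fill[white] (0,0) rectangle (1.2,1.2);
\draw (0,1.2)--(1.2,1.2)--(1.2,0) (0,2.5)--(2.5,2.5)--(2.5,0) (0,4)--(4,4)--(4,0) (0,5.5)--(5.5,5.5)--(5.5,0);
\draw[->] (0,0)--(6.2,0) node[right] {$q$};
\draw[->] (0,0)--(0,6.2) node[above] {$i$};
\node[below] at (1.2,0) {$p_0$}; \node[below] at (2.5,0) {$p_1$};
\node[below] at (4,0) {$p_2$}; \node[below] at (5.5,0) {$p_3$};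
\node at (1.85,1.85) {$y_1$}; \node at (3.25,2) {$y_2$}; \node at (4.75,4.75) {$y_3$};
\draw[thick,dashed] (1.2,0.6)--(5.5,0.6) node[right] {$i\le p_0$};
\draw[thick,dashed] (0,3.2)--(5.5,3.2) node[right] {$p_1<i\le p_2$};
\end{tikzpicture}
\caption{Coordinates $(i,q)$ of $T^*(T^*)$, with $i$ the copy and $q$ the position in it. The vector $y_j$ is supported in the L-shaped region $p_{j-1}<\max(i,q)\le p_j$. A copy $i\le p_0$ meets the regions in successive intervals beyond $p_0$. A copy with $p_1<i\le p_2$ misses $y_1$, meets $y_2$ in $[1,p_2]$, and meets the later regions in successive intervals.}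
\label{fig:L}
\end{figure}

\begin{proof}
Scale to $\lambda=1$ and take $\bar m,\bar n,p_j,y_j$ from Lemma~\ref{lem:hump}, so that $\|f(\bar m)-f(\bar n)\|\le1+\|\sum_jy_j\|$. Put $v(i)=\max_{j\le t}\|y_j^{(i)}\|_{T^*}$; then $v(i)\le\max_j\|y_j\|\le2$.

\emph{Inside each copy} (Figure~\ref{fig:L}) we claim $\|\sum_jy_j^{(i)}\|\le3v(i)$. If $i\le p_0$, then $y_j^{(i)}$ is supported in $(p_{j-1},p_j]$. These are $t$ successive blocks in $(t,\infty)$, and Lemma~\ref{lem:blocks} gives the bound $2v(i)$. If $p_{j_0-1}<i\le p_{j_0}$, then $y_j^{(i)}=0$ for $j<j_0$, and for $j>j_0$ the $y^{(i)}_j$ are again supported in $(p_{j-1},p_j]$, so their sum has norm at most $2v(i)$. The remaining term $y_{j_0}^{(i)}$ may start at the first coordinate, and we bound it separately by $v(i)$. If $i>p_t$, all components vanish. By $1$-unconditionality of the outer basis,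
\[
\Big\|\sum_jy_j\Big\|\le3\Big\|\sum_{i\le t}v(i)e_i\Big\|_{T^*}+3\Big\|\sum_{i>t}v(i)e_i\Big\|_{T^*}.
\]

\emph{The first $t$ copies} give $\|\sum_{i\le t}v(i)e_i\|\le2\tau(t)$.

\emph{The later copies} are sorted by the vector that attains the maximum. For $i>t$ with $v(i)\ne0$ choose $j(i)$ with $v(i)=\|y^{(i)}_{j(i)}\|$, and let $G_j=\{i>t:v(i)\ne0,\ j(i)=j\}$ and $u_j=\sum_{i\in G_j}v(i)e_i$, for $1\le j\le t$. The $G_j$ are disjoint subsets of $(t,p_t]$. Since $u_j=\sum_{i\in G_j}\|y_j^{(i)}\|e_i$, the definition of the norm of $X$ gives $\|u_j\|\le\|y_j\|\le2$. By Lemma~\ref{lem:disjoint}, $\|\sum_{i>t}v(i)e_i\|=\|\sum_ju_j\|\le4D$.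

Altogether $\|f(\bar m)-f(\bar n)\|\le1+6\tau(t)+12D\le(7+12D)\tau(t)$, because $\tau(t)\ge1$.
\end{proof}

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:C}(i) and of (ii)]
In the definition of $\beta(t)$ take $k=t$. Proposition~\ref{prop:upper} with $\lambda=1$ bounds the inner infimum by $C\tau(t)$ for every $1$-Lipschitz $f$, so $\beta(t)\le C\tau(t)$. Given an equi-coarse embedding $(f_k)$ with functions $\rho,\omega$, apply the proposition to $f_t$ with any $\lambda>\omega(1)$. It gives $\rho(t)\le C\lambda\tau(t)$, and we let $\lambda$ decrease to $\omega(1)$. With Section~\ref{sec:TT}, this completes the proof of Theorem~\ref{thm:C}.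
\end{proof}

\begin{remark}
Reflexivity entered the upper bound through the weak limits of Lemma~\ref{lem:tree}, and it cannot be dropped. For $E=Y_i=c_0$ we have $\tau_E\equiv1$, while Case~1 of the proof of Theorem~\ref{thm:B} gives an embedding into $(\sum_iY_i)_E$ with $\rho(t)=t$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Aharoni}
Aharoni, Israel J. Math. 19 (1974).

\bibitem{BLMS}
Florent P. Baudier, Gilles Lancien, Pavlos Motakis, Thomas Schlumprecht,
\emph{The geometry of Hamming-type metrics and their embeddings into Banach spaces},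
arXiv:2004.04805 (2020).

\bibitem{CO}
Casazza, Odell,
\emph{Tsirelson's space and minimal subspaces},
Longhorn Notes, Univ. Texas Functional Analysis Seminar 1982--83.

\bibitem{CS}
Casazza, Shura,
\emph{Tsirelson's Space},
LNM 1363.

\end{thebibliography}
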